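\title{A nonseparable scattered AF algebra with only separable commutative subalgebras in its quotients}

\begin{abstract}
We construct in ZFC a C*-algebra $A\subseteq B(\ell_2)$ of density $\aleph_1$, both scattered and AF, such that of any two commuting C*-subalgebras of a quotient of $A$ one is separable. In particular no quotient of $A$ contains a nonseparable commutative C*-subalgebra. This gives a negative answer to a consistency question posed in a paper of Hida and Koszmider. The algebra is the union of a chain $(A_\alpha)_{\alpha<\omega_1}$ of separable ideals with successive quotients $K(\ell_2)$. The levels are glued so that at every limit ordinal $\delta$ the irreducible representations $\pi_\eta$ of the levels $\eta<\delta$ converge weakly to the scalar-valued map $\rho\circ\pi_\delta$, where $\rho$ is a fixed faithful normal state.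
\end{abstract}

\section{Introduction}\label{sec:intro}

Every self-adjoint element of a C*-algebra generates a commutative C*-subalgebra, so commutative subalgebras are always plentiful; but the ones obtained in this way are separable. It is natural to ask whether the size of a nonseparable algebra must be visible in some commutative part of it. The demand becomes weaker if the commutative part may be taken in a quotient, since the elements then have to commute only modulo an ideal, and it becomes more plausible for algebras that are built from matrix algebras or from algebras of compact operators. This paper shows that even then the answer is negative.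

We fix the terms. Ideals are two-sided, and a \emph{quotient} of a C*-algebra $C$ is an algebra $C/J$ for a closed ideal $J$. The \emph{density} of $C$ is the least cardinality of a norm-dense subset, and $C$ is \emph{separable} if it has a countable norm-dense subset. The algebra $C$ is \emph{AF} (approximately finite-dimensional) if it is the closure of $\bigcup_{D\in\mathbb D}C_D$, where $(\mathbb D,\le)$ is a directed set, each $C_D$ is a finite-dimensional C*-subalgebra, and $C_D\subseteq C_{D'}$ for $D\le D'$. The set $\mathbb D$ may be uncountable, so an AF algebra need not be separable. A positive linear functional $f$ on $C$ is \emph{pure} if every positive functional $g\le f$ is a scalar multiple of $f$, and \emph{atomic} if it is a countable sum of pure positive functionals. The algebra $C$ is \emph{scattered} if every positive functional on $C$ is atomic. For $C=C_0(X)$ the positive functionals are the finite positive Radon measures on $X$ and the pure ones are the multiples of point masses, so $C_0(X)$ is scattered when every such measure is a countable sum of multiples of point masses.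

The basic noncommutative example is the algebra $K(L)$ of compact operators on a Hilbert space $L$ with orthonormal basis $(e_i)_{i\in I}$. It is AF, being the closure of the union of the matrix algebras spanned by the matrix units over finite subsets of $I$, and it is scattered, because a positive functional on $K(L)$ has the form $\mathrm{tr}(T\,\cdot)$ with $T\ge0$ of trace class, and diagonalizing $T$ writes it as a sum of multiples of vector states. If $I$ is uncountable, the rank-one projections onto the vectors $e_i$ commute and are at mutual distance $1$, so they generate a nonseparable commutative C*-subalgebra. The following question is posed in the paper of Hida and Koszmider \cite{HK}; MA denotes Martin's Axiom and CH the Continuum Hypothesis.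

\begin{quote}
Is it consistent (with MA and the negation of CH) that every nonseparable scattered (or even AF) C*-algebra has a nonseparable commutative subalgebra in one of its quotients?
\end{quote}

A single example, constructed without additional set-theoretic assumptions, settles both variants. A chain $(A_\alpha)$ of closed ideals is \emph{continuous} if $A_\delta$ is the closure of $\bigcup_{\alpha<\delta}A_\alpha$ for every limit ordinal $\delta$.

\begin{theorem}[ZFC]\label{thm:main}
There is a C*-algebra $A\subseteq B(\ell_2)$ of density $\aleph_1$ such that: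
\begin{enumerate}
\item[(i)] $A$ is scattered and AF;
\item[(ii)] the closed ideals of $A$ are $A$ and the members of a strictly increasing continuous chain $(A_\alpha)_{\alpha<\omega_1}$ of separable ideals, with $A_0=0$ and $A_{\alpha+1}/A_\alpha\cong K(\ell_2)$;
\item[(iii)] if $B_1,B_2$ are C*-subalgebras of a quotient $A/J$ and $b_1b_2=b_2b_1$ for all $b_1\in B_1$, $b_2\in B_2$, then $B_1$ or $B_2$ is separable.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
The statement ``every nonseparable scattered C*-algebra has a quotient that contains a nonseparable commutative C*-subalgebra'' is false in ZFC, and so is the same statement with ``AF'' in place of ``scattered''. In particular neither statement is consistent with ZFC $+$ MA $+\neg$CH.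
\end{corollary}

\begin{proof}
The algebra $A$ of Theorem~\ref{thm:main} is nonseparable, scattered and AF. If $B$ is a commutative C*-subalgebra of a quotient of $A$, then (iii) with $B_1=B_2=B$ shows that $B$ is separable.
\end{proof}

Section~\ref{sec:shape} explains why a chain as in (ii) is the place to look for an example, and how its levels are glued. After the conventions of Section~\ref{sec:prelim}, Section~\ref{sec:scalar} isolates the finite-dimensional mechanism that destroys commutation and Section~\ref{sec:block} describes how one level is added. The algebra is constructed in Section~\ref{sec:construction}; parts (i) and (ii) are proved in Section~\ref{sec:ideals}, and part (iii) in Section~\ref{sec:commuting}.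

\section{The shape of a counterexample and the idea of the proof}\label{sec:shape}

Nothing in this section is used later. A projection $p\ne0$ in a C*-algebra $D$ is \emph{minimal} if $pDp=\mathbb Cp$. We rely here on two known facts about a scattered C*-algebra $C$ (H.~E.~Jensen; see Ghasemi and Koszmider \cite{GK}): every nonzero quotient of $C$ contains a minimal projection, and the closed ideal generated by the minimal projections of such a quotient is isomorphic to a $c_0$-sum $\bigoplus_iK(H_i)$. Let $I_0=0$, let $I_{\alpha+1}/I_\alpha$ be the closed ideal of $C/I_\alpha$ generated by its minimal projections, and let $I_\delta$ be the closure of $\bigcup_{\alpha<\delta}I_\alpha$ for limit $\delta$.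

\begin{proposition}\label{prop:shape}
Let $C$ be a nonseparable scattered C*-algebra such that all commutative C*-subalgebras of quotients of $C$ are separable. Then $I_{\alpha+1}/I_\alpha$ is separable and nonzero for every $\alpha<\omega_1$, the ideal $I_{\omega_1}$ has density $\aleph_1$, and all commutative C*-subalgebras of quotients of $I_{\omega_1}$ are separable.
\end{proposition}

\begin{proof}
In $I_{\alpha+1}/I_\alpha\cong\bigoplus_iK(H_i)$, the rank-one projections onto the vectors of orthonormal bases of all the $H_i$ commute and are at mutual distance $1$. They generate a commutative C*-subalgebra of $C/I_\alpha$, which is separable, so there are only countably many of them, and $I_{\alpha+1}/I_\alpha$ is separable. By induction $I_\alpha$ is separable for $\alpha<\omega_1$. Hence $I_\alpha\ne C$, the quotient $C/I_\alpha$ contains a minimal projection, and $I_{\alpha+1}\ne I_\alpha$. The union of the $I_\alpha$, $\alpha<\omega_1$, is closed, because a convergent sequence in it lies in one $I_\alpha$. So $I_{\omega_1}$ is this union; it has density at most $\aleph_1$, and a countable subset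 of it lies in some $I_\alpha\ne I_{\omega_1}$. Finally, a closed ideal $J$ of $I_{\omega_1}$ is an ideal of $C$, and $I_{\omega_1}/J\subseteq C/J$.
\end{proof}

Thus, on a suitable ideal, the density $\aleph_1$, the height $\omega_1$ and the separable levels of Theorem~\ref{thm:main} are forced: if some level below $\omega_1$ is nonseparable, a large commutative subalgebra appears for the same reason as in $K(L)$. In a tower of $\omega_1$ separable levels one would try to choose elements on uncountably many levels that commute modulo a fixed ideal. Under MA and $\neg$CH, every uncountable subset of a partial order with the countable chain condition has an uncountable subset of pairwise compatible elements, so one may hope that these axioms make such a choice possible. Theorem~\ref{thm:main} shows that the levels can be glued so that no choice works.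

The simplest tower with levels $K=K(\ell_2)$ shows what has to be avoided. Let $D=C_0(\omega_1,K)$ be the algebra of continuous $K$-valued functions vanishing at infinity on $\omega_1$ with the order topology. The functions that vanish on $[\alpha,\omega_1)$ form a separable ideal $D_\alpha$, and evaluation at $\alpha$, which we call $\pi_\alpha$, maps $D_{\alpha+1}$ onto $K$ with kernel $D_\alpha$. For a fixed rank-one projection $p$ the functions $\chi_{[0,\alpha]}\,p$, $\alpha<\omega_1$, are commuting projections at mutual distance $1$. What lets them fit together is continuity: $\pi_\eta(a)\to\pi_\delta(a)$ in norm as $\eta$ increases to a limit ordinal $\delta$, so that the algebraic relations at level $\delta$ are copied to the levels just below.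

Our algebra $A$ also carries irreducible representations $\pi_\eta$ on $\ell_2$ that map $A_{\eta+1}$ onto $K$ with kernel $A_\eta$, but continuity is replaced by
\begin{equation}\label{eq:idea}
\pi_\eta(a)\longrightarrow\rho(\pi_\delta(a))\,1\quad\text{in the weak operator topology as }\eta\to\delta,
\end{equation}
for all $a\in A$ and all limit $\delta<\omega_1$, where $\rho$ is a fixed faithful normal state on $B(\ell_2)$. Norm convergence is impossible here, since it would make $\rho$ multiplicative on $K=\pi_\delta(A_{\delta+1})$, and the failure of multiplicativity is the point. Let $b$ be self-adjoint with $x=\pi_\delta(b)$ not a scalar, so that the variance $v=\rho(x^2)-\rho(x)^2$ is positive. Apply \eqref{eq:idea} to $b$ and $b^2$: for a fixed unit vector $\xi$ and $\eta$ close to $\delta$, the variance of $\pi_\eta(b)$ in the vector state of $\xi$ is close to $v$, so $\xi$ is far from being an eigenvector of $\pi_\eta(b)$. Now let $B_1,B_2$ be commuting and nonseparable. For uncountably many $\eta$ the algebra $\pi_\eta(B_1)$ contains a nonzero finite-rank projection $q_\eta$, and uncountably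 many of the $q_\eta$ almost live in one finite-dimensional subspace. For $b\in B_2$ the operator $\pi_\eta(b)$ has an eigenvector in the range of $q_\eta$. At a limit $\delta$ of such $\eta$ these two observations contradict each other.

\section{Conventions and standard facts}\label{sec:prelim}

Let $H=\ell_2$ with orthonormal basis $(e_j)_{j\ge0}$ and matrix units $e_{lm}$, so that $e_{lm}\xi=\langle\xi,e_m\rangle e_l$. Let $K=K(H)$, let $p_N$ be the projection onto the span of $\{e_j:j<N\}$, let $M_N=p_NB(H)p_N$, a copy of the $N\times N$ matrices with unit $p_N$, and let $K_f=\bigcup_NM_N$, a dense $*$-subalgebra of $K$ of countable dimension. A scalar $c$ is identified with the operator $c1$.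

Put $\lambda_j=2^{-j-1}$ and $\rho(x)=\sum_j\lambda_j\langle xe_j,e_j\rangle$ for $x\in B(H)$. This is a normal state, and it is faithful because $\rho(x^*x)=\sum_j\lambda_j\|xe_j\|^2$. Since $\sum_{j\ge N}\lambda_j=2^{-N}$, we have $\rho(p_N)=1-2^{-N}$ and
\begin{equation}\label{eq:tail}
|\rho(x)-\rho(p_Nxp_N)|\le2^{-N}\|x\|\qquad(x\in B(H)).
\end{equation}
The normalized restriction $\rho_N=(1-2^{-N})^{-1}\rho|_{M_N}$ is a state on $M_N$, and $\rho_N(k)-\rho(k)=2^{-N}\rho_N(k)$ gives
\begin{equation}\label{eq:rhoN}
|\rho_N(k)-\rho(k)|\le2^{-N}\|k\|\qquad(k\in M_N).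
\end{equation}

Let $\delta$ be a limit ordinal, $(T_\eta)_{\eta<\delta}$ a bounded family in $B(H)$, and $c\in\mathbb C$. We say that $T_\eta\to c$ \emph{weakly as $\eta\to\delta$} if for all $n\ge1$ and $\varepsilon>0$ there is $\gamma<\delta$ with $\|p_n(T_\eta-c)p_n\|\le\varepsilon$ for all $\eta\in[\gamma,\delta)$. This is convergence in the weak operator topology, because an $n\times n$ corner converges in norm when its entries converge and the finitely supported vectors are dense; only the form with $p_n$ is used below.

We use the following textbook facts.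
\begin{enumerate}
\item[(F1)] A $*$-homomorphism between C*-algebras is contractive and has closed range. A closed ideal is self-adjoint and has an approximate unit consisting of positive contractions.
\item[(F2)] If $I$ is a closed ideal of $L$ and $L$ is a closed ideal of a C*-algebra $B$, then $I$ is an ideal of $B$. Indeed, for $x\in I$, $y\in B$ and an approximate unit $(u_\nu)$ of $I$, we have $xy=\lim_\nu x(u_\nu y)$ with $u_\nu y\in L$, so $xy\in I$; take adjoints for $yx$.
\item[(F3)] The multiplier algebra $M(B)$ is a unital C*-algebra that contains $B$ as a closed ideal, and $m\in M(B)$ is zero if $mB=0$. If $(x_n)$ is a bounded sequence in $B$ such that $(x_nb)$ and $(bx_n)$ converge in norm for every $b\in B$, then there is $m\in M(B)$ with $\|m\|\le\sup_n\|x_n\|$, $mb=\lim x_nb$ and $bm=\lim bx_n$. One says that $x_n\to m$ \emph{strictly}.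
\item[(F4)] If $I$ is a closed ideal of $B$ and $\pi$ is a nondegenerate representation of $I$ (that is, $\pi(I)H$ spans a dense subspace), then $\pi$ has a unique extension to a representation of $B$ on the same space; it is determined by $\pi(y)\pi(x)\xi=\pi(yx)\xi$ for $y\in B$, $x\in I$.
\item[(F5)] The algebra $K$ is simple and acts irreducibly on $H$. Its positive functionals are the maps $\mathrm{tr}(T\,\cdot)$ with $T\ge0$ of trace class. A vector state of an irreducible representation is pure.
\item[(F6)] A finite-dimensional $*$-subalgebra $\mathcal C$ of a C*-algebra is a C*-algebra, isomorphic to a direct sum of matrix algebras. It has a unit $1_{\mathcal C}$, which is a projection, and every ideal of $\mathcal C$ is $\mathcal Ce$ for a central projection $e\in\mathcal C$.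
\end{enumerate}

\section{Compressions to scalars}\label{sec:scalar}

The first lemma is the obstruction to commutation. An eigenvector has variance $0$, and an operator whose first two powers compress to scalars on $pH$ has a prescribed variance at all unit vectors close to $pH$.

\begin{lemma}\label{lem:variance}
Let $p$ be a projection, $y$ a self-adjoint contraction on $H$, $m_1,m_2\in[-1,1]$ and $0<\tau\le1$, with $\|p(y-m_1)p\|\le\tau$ and $\|p(y^2-m_2)p\|\le\tau$. If a nonzero finite-rank projection $q$ commutes with $y$ and $\|q-pq\|\le\tau$, then $|m_2-m_1^2|\le12\tau$.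
\end{lemma}

\begin{proof}
The self-adjoint operator $y$ leaves the finite-dimensional space $qH\ne0$ invariant, so $y\xi=t\xi$ for a unit vector $\xi\in qH$ and some $t\in[-1,1]$. We have $\|\xi-p\xi\|=\|(q-pq)\xi\|\le\tau$. For $(T,c)=(y,m_1)$ and $(T,c)=(y^2,m_2)$,
\[
\langle T\xi,\xi\rangle-c=\langle T(\xi-p\xi),\xi\rangle+\langle Tp\xi,\xi-p\xi\rangle+\langle(T-c)p\xi,p\xi\rangle-c\,\|\xi-p\xi\|^2,
\]
and each of the four terms has modulus at most $\tau$. So $|t-m_1|\le4\tau$ and $|t^2-m_2|\le4\tau$. Since $|t+m_1|\le2$, also $|t^2-m_1^2|\le8\tau$.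
\end{proof}

To produce such operators we need representations of $M_r$ that look like the scalar $\rho_r(k)$ on the first $r$ coordinates. A state on $M_r$ is a vector state of the representation $k\mapsto k\otimes1$ on $\mathbb C^r\otimes\mathbb C^r$; taking $r$ copies gives $r$ such vectors, and we call them $e_0,\dots,e_{r-1}$.

\begin{lemma}\label{lem:G}
For each $r\ge1$ there is a $*$-homomorphism $G_r:M_r\to M_{r^3}$ with $G_r(p_r)=p_{r^3}$ such that for all $k\in M_r$:
\begin{enumerate}
\item[(a)] $p_rG_r(k)p_r=\rho_r(k)p_r$;
\item[(b)] $|\rho(G_r(k))-\rho_r(k)|\le2\cdot2^{-r}\|k\|$.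
\end{enumerate}
\end{lemma}

\begin{proof}
Identify $p_rH$ with $\mathbb C^r$ and write $\rho_r(k)=\sum_{j<r}\mu_j\langle ke_j,e_j\rangle$ with $\sum_{j<r}\mu_j=1$. The vector $\zeta=\sum_{j<r}\mu_j^{1/2}e_j\otimes e_j$ is a unit vector, and
\[
\langle(k\otimes1)\zeta,\zeta\rangle=\sum_{i,j<r}\mu_i^{1/2}\mu_j^{1/2}\langle ke_i,e_j\rangle\langle e_i,e_j\rangle=\rho_r(k).
\]
The vectors $\zeta\otimes e_l$, $l<r$, are orthonormal, so there is a unitary $V:\mathbb C^r\otimes\mathbb C^r\otimes\mathbb C^r\to p_{r^3}H$ with $V(\zeta\otimes e_l)=e_l$ for $l<r$. Put $G_r(k)=V(k\otimes1\otimes1)V^*$. For $l,m<r$ we get $\langle G_r(k)e_l,e_m\rangle=\rho_r(k)\langle e_l,e_m\rangle$, which is (a). By (a), $\rho(p_rG_r(k)p_r)=(1-2^{-r})\rho_r(k)$. This number differs by at most $2^{-r}\|k\|$ from $\rho_r(k)$, and by \eqref{eq:tail} also from $\rho(G_r(k))$.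
\end{proof}

Part (b) says that the state nearly reproduces itself under $G_r$. It is this property that carries the construction past limits of limit ordinals.

\begin{example}\label{ex:two}
For $r=2$ we have $\mu_0=\frac23$, $\mu_1=\frac13$ and $\zeta=\sqrt{2/3}\,e_0\otimes e_0+\sqrt{1/3}\,e_1\otimes e_1$. The projection $y=G_2(e_{00})$ satisfies $p_2yp_2=p_2y^2p_2=\frac23p_2$, so $m_1=m_2=\frac23$ and $m_2-m_1^2=\frac29$. For a unit vector $\xi\in p_2H$, the vector $y\xi-\frac23\xi$ is orthogonal to $p_2H$ and its norm squared is $\frac23-\frac89+\frac49=\frac29$. So $y$ moves every nonzero vector of $p_2H$ out of $p_2H$, and no nonzero projection $q\le p_2$ commutes with $y$.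
\end{example}

\section{Block extensions}\label{sec:block}

The successor step of the recursion takes a separable algebra $B$ and produces an algebra $B^+$ that contains $B$ as an ideal with quotient $K$. We must control how the new elements act in the old representations. If they are chosen in $M(B)$, their action is determined by (F4). So we look for a linear map $\varphi:K\to M(B)$ that is multiplicative modulo $B$, and we obtain it as a block-diagonal sum of representations of larger and larger corners of $K$. The blocks will be lifts of homomorphisms into quotients, and lifting is elementary if one works in a suitable dense subalgebra.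

A $*$-subalgebra $\mathcal D$ of a C*-algebra is \emph{locally finite} if every finite subset of $\mathcal D$ lies in a finite-dimensional $*$-subalgebra of $\mathcal D$.

\begin{lemma}[Lifting]\label{lem:lift}
Let $\mathcal D$ be locally finite, $\mathcal I$ a self-adjoint ideal of $\mathcal D$, and $\Theta:M_N\to\mathcal D/\mathcal I$ a $*$-homomorphism. Let $s\in\mathcal D$ be a projection whose image $\bar s$ in $\mathcal D/\mathcal I$ satisfies $\bar s\,\Theta(k)=\Theta(k)\,\bar s=0$ for all $k$; this holds, for instance, if $s\in\mathcal I$. Then there is a $*$-homomorphism $F:M_N\to\mathcal D$ that lifts $\Theta$ and satisfies $sF(k)=F(k)s=0$ for all $k$.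
\end{lemma}

\begin{proof}
Let $\mathcal C\subseteq\mathcal D$ be a finite-dimensional $*$-subalgebra that contains $s$ and lifts of all $\Theta(e_{lm})$. By (F6), $\mathcal C\cap\mathcal I=\mathcal Ce$ for a central projection $e\in\mathcal C$. Put $\mathcal C'=\mathcal C(1_{\mathcal C}-e)$. The quotient map is injective on $\mathcal C'$, since $\mathcal C'\cap\mathcal I\subseteq\mathcal C'\cap\mathcal Ce=0$, and $\mathcal C'$ has the same image as $\mathcal C$, which contains $\Theta(M_N)$. Let $F$ be $\Theta$ followed by the inverse of the quotient map on $\mathcal C'$. The elements $sF(k)$ and $F(k)s$ lie in the ideal $\mathcal C'$ of $\mathcal C$ and have image $0$, so they vanish.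
\end{proof}

For the rest of the section, $B$ is a C*-algebra with a dense locally finite $*$-subalgebra $\mathcal B$ of countable dimension.

\begin{definition}\label{def:block}
A \emph{block system} on $\mathcal B$ consists of projections $0=s_{-1}\le s_0\le s_1\le\cdots$ in $\mathcal B$ such that each $x\in\mathcal B$ satisfies $x=s_ixs_i$ for all large $i$, positive integers $N_0\le N_1\le\cdots$ tending to infinity, and $*$-homomorphisms $F_i:M_{N_i}\to t_i\mathcal Bt_i$, where $t_i=s_i-s_{i-1}$.
\end{definition}

\begin{remark}\label{rem:recipe}
All block systems below arise as follows. Fix finite sets $Z_0\subseteq Z_1\subseteq\cdots$ whose union spans $\mathcal B$. Given $s_{i-1}$, choose a $*$-homomorphism $F_i:M_{N_i}\to\mathcal B$ with $s_{i-1}F_i(k)=F_i(k)s_{i-1}=0$, and let $s_i$ be the unit of a finite-dimensional $*$-subalgebra of $\mathcal B$ containing $s_{i-1}$, $F_i(M_{N_i})$ and $Z_i$. Then $s_i\ge s_{i-1}$ and $t_iF_i(k)t_i=s_iF_i(k)s_i=F_i(k)$, and an element $x$ of the span of $Z_i$ satisfies $x=s_jxs_j$ for all $j\ge i$.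
\end{remark}

\begin{lemma}\label{lem:sums}
Let $(s_i)$ be as in Definition~\ref{def:block} and let $x_i\in t_iBt_i$ be a bounded sequence. Then $\sum_ix_i$ converges strictly in $M(B)$, its norm is at most $\sup_i\|x_i\|$, and $s_j\bigl(\sum_ix_i\bigr)=\bigl(\sum_ix_i\bigr)s_j=\sum_{i\le j}x_i$. Linear combinations, adjoints and products of such sums are computed term by term.
\end{lemma}

\begin{proof}
Let $\sigma_n=\sum_{i\le n}x_i$. The projections $t_i$ are mutually orthogonal, so $\sigma_n^*\sigma_n=\sum_{i\le n}x_i^*x_i\le(\sup_i\|x_i\|^2)\,s_n$ and $\|\sigma_n\|\le\sup_i\|x_i\|$. Since $t_is_j=t_i$ for $i\le j$ and $t_is_j=0$ for $i>j$, we have $\sigma_ns_j=s_j\sigma_n=\sigma_j$ for $n\ge j$. Hence $\sigma_nb$ and $b\sigma_n$ are eventually constant for $b=s_jbs_j\in\mathcal B$, and by density and boundedness they converge for all $b\in B$. Now (F3) gives the first three claims. A multiplier $m$ is determined by the elements $ms_j$, because $mb=ms_jb$ for $b\in\mathcal B$ and $j$ large. For a second sequence $(x_i')$ with partial sums $\sigma_n'$ we have $(\sum x_i)(\sum x_i')s_j=(\sum x_i)s_j\sigma_j'=\sigma_j\sigma_j'=\sum_{i\le j}x_ix_i'$.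 This proves the claim on products; linear combinations and adjoints are treated by multiplying with $s_j$ in the same way.
\end{proof}

Given a block system, define
\[
\varphi:K\to M(B),\qquad\varphi(k)=\sum_iF_i(p_{N_i}kp_{N_i}).
\]
By Lemma~\ref{lem:sums}, $\varphi$ is linear, $*$-preserving and contractive, and:
\begin{enumerate}
\item[(B1)] if $k,k'\in M_N$, then $\varphi(k)\varphi(k')-\varphi(kk')=\sum_{i:\,N_i<N}F_i(p_{N_i}kp_{N_i}k'p_{N_i}-p_{N_i}kk'p_{N_i})$, a finite sum in $\mathcal B$, because the terms with $N_i\ge N$ vanish;
\item[(B2)] $\varphi(p_N)=\sum_iF_i(p_{\min(N,N_i)})$ is a projection;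
\item[(B3)] $\varphi(k)b$ and $b\varphi(k)$ lie in $\mathcal B$ for $b\in\mathcal B$ and $k\in K$, because $b=s_jbs_j$ for some $j$ and $\varphi(k)s_j=s_j\varphi(k)$ is a finite sum in $\mathcal B$.
\end{enumerate}

\begin{proposition}\label{prop:ext}
Suppose that $\varphi(p_1)\notin B$. Then $B^+=B+\varphi(K)$ is a C*-subalgebra of $M(B)$ that contains $B$ as a closed ideal, and $\pi(b+\varphi(k))=k$ defines a $*$-homomorphism of $B^+$ onto $K$ with kernel $B$. Moreover $\mathcal B^+=\mathcal B+\varphi(K_f)$ is a dense locally finite $*$-subalgebra of $B^+$ of countable dimension, $\mathcal B$ is an ideal of $\mathcal B^+$, $\pi(\mathcal B^+)=K_f$, and $\ker\pi\cap\mathcal B^+=\mathcal B$.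
\end{proposition}

\begin{proof}
Let $Q:M(B)\to M(B)/B$ be the quotient map. By (B1), $Q\varphi$ is multiplicative on $K_f$, hence on $K$ by continuity. It is nonzero by assumption, hence injective because $K$ is simple, and its range is closed. So $B^+=Q^{-1}(Q\varphi(K))$ is a C*-algebra and $\pi=(Q\varphi)^{-1}\circ Q$ has the stated properties. By (B1) and (B3), $\mathcal B^+$ is a $*$-algebra with $\mathcal B$ as an ideal; it is dense because $\varphi$ is contractive, and the statements on $\pi(\mathcal B^+)$ and $\ker\pi\cap\mathcal B^+$ are read off from the formula for $\pi$.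

It remains to show that $\mathcal B^+$ is locally finite. Let $b_t+\varphi(k_t)$ be finitely many elements with $b_t\in\mathcal B$ and $k_t\in K_f$. Choose $N$ with all $k_t\in M_N$, and $j$ with $b_t=s_jb_ts_j$ for all $t$ and $N_i\ge N$ for $i>j$. For $k\in M_N$ write $\varphi(k)=X(k)+\Psi(k)$ with $X(k)=\sum_{i\le j}F_i(p_{N_i}kp_{N_i})\in s_j\mathcal Bs_j$ and $\Psi(k)=\sum_{i>j}F_i(k)$. Then $\Psi=\varphi-X$ maps $M_N$ into $\mathcal B^+$, it is a $*$-homomorphism by Lemma~\ref{lem:sums}, and $s_j\Psi(k)=\Psi(k)s_j=0$. Let $\mathcal C$ be a finite-dimensional $*$-subalgebra of $\mathcal B$ containing $s_j$, all $b_t$ and all $X(k_t)$. Then $s_j\mathcal Cs_j$ and $\Psi(M_N)$ are finite-dimensional $*$-algebras that annihilate each other, so their sum is a finite-dimensional $*$-subalgebra of $\mathcal B^+$, and it contains $b_t+X(k_t)+\Psi(k_t)=b_t+\varphi(k_t)$.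
\end{proof}

\section{The construction}\label{sec:construction}

\subsection{The recursion and its invariants}

We construct C*-algebras $A_\alpha$ and dense locally finite $*$-subalgebras $\mathcal A_\alpha\subseteq A_\alpha$ for $\alpha\le\omega_1$, both increasing in $\alpha$, with $\mathcal A_\alpha$ of countable dimension for $\alpha<\omega_1$, and maps $\varphi_\alpha:K\to A_{\alpha+1}$ for $\alpha<\omega_1$.
\begin{itemize}
\item $A_0=\mathcal A_0=0$, $A_1=K$, $\mathcal A_1=K_f$, and $\varphi_0$ is the identity map.
\item For limit $\delta\le\omega_1$, $A_\delta$ is the completion of the normed $*$-algebra $\bigcup_{\alpha<\delta}A_\alpha$, and $\mathcal A_\delta=\bigcup_{\alpha<\delta}\mathcal A_\alpha$. This algebra is locally finite because a finite subset lies in one $\mathcal A_\alpha$.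
\item For $1\le\delta<\omega_1$, $A_{\delta+1}=A_\delta^+\subseteq M(A_\delta)$ and $\mathcal A_{\delta+1}=\mathcal A_\delta^+$ for a block system on $\mathcal A_\delta$, chosen below, whose map $\varphi_\delta$ satisfies $\varphi_\delta(p_1)\notin A_\delta$.
\end{itemize}
Let $\pi_\eta:A_{\eta+1}\to K$ be the map $a+\varphi_\eta(k)\mapsto k$. By Proposition~\ref{prop:ext} it is onto with kernel $A_\eta$, and it induces an isomorphism $\mathcal A_{\eta+1}/\mathcal A_\eta\cong K_f$. The next lemma holds for the algebras constructed up to any stage, whatever the block systems.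

\begin{lemma}\label{lem:standing}
\begin{enumerate}
\item[(a)] For $\alpha\le\beta$, $A_\alpha$ is a closed ideal of $A_\beta$ and of $M(A_\beta)$, and $\mathcal A_\alpha$ is an ideal of $\mathcal A_\beta$.
\item[(b)] For $\eta<\beta$, $\pi_\eta$ extends uniquely to representations of $A_\beta$ and of $M(A_\beta)$ on $H$, all denoted by $\pi_\eta$. They are irreducible and compatible with the inclusions $A_\beta\subseteq A_{\beta'}$ and $A_{\beta+1}\subseteq M(A_\beta)$. If $T\in B(H)$ and $T\pi_\eta(y)=0$ for all $y\in A_\beta$, then $T=0$.
\item[(c)] If $\delta$ is a limit ordinal and $a\in A_\delta$, then $\|\pi_\eta(a)\|\to0$ as $\eta\to\delta$.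
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $\alpha$ and use induction on $\beta$. That $A_\alpha$ is an ideal of $A_\beta$ passes to limits by density, and from $\beta$ to $\beta+1$ by (F2); for $\beta\geq1$, (F2) also gives the claim for $M(A_\beta)$. For $\mathcal A_\alpha$ the limit step is immediate from $\mathcal A_\beta=\bigcup_{\beta'<\beta}\mathcal A_{\beta'}$. Let $x\in\mathcal A_\alpha$ and $y\in\mathcal A_{\beta+1}$, and let $s$ be the unit of a finite-dimensional $*$-subalgebra of $\mathcal A_\alpha$ containing $x$. Then $sy\in\mathcal A_\beta$, so $xy=x(sy)\in\mathcal A_\alpha$ by induction; take adjoints for $yx$.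

(b) By (a), $A_{\eta+1}$ is a closed ideal of $A_\beta$ and of $M(A_\beta)$, so (F4) applies. Compatibility follows from uniqueness, since a restriction of an extension is an extension. The remaining claims hold because the range of each extension contains $\pi_\eta(A_{\eta+1})=K$.

(c) Given $\varepsilon>0$, choose $\gamma<\delta$ and $a'\in A_\gamma$ with $\|a-a'\|<\varepsilon$. For $\eta\in[\gamma,\delta)$ we have $a'\in A_\eta$, so $\pi_\eta(a')=0$ and $\|\pi_\eta(a)\|<\varepsilon$.
\end{proof}

The block systems are chosen so that the following conditions hold; they refer to the representations $\pi_\eta$, $\eta<\delta$, of $M(A_\delta)$.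
\begin{itemize}
\item[$(S_\delta)$] For $\delta=\alpha+1<\omega_1$: the projection $\pi_\alpha(\varphi_\delta(p_1))$ has infinite rank.
\item[$(P_\delta)$] For limit $\delta<\omega_1$: $\pi_\eta(\varphi_\delta(k))\to\rho(k)$ weakly as $\eta\to\delta$, for every $k\in K$.
\end{itemize}
Condition $(P_\delta)$ is \eqref{eq:idea} for the new elements at level $\delta$. With $k=p_1$ and $n=1$ it gives
\begin{equation}\label{eq:half}
\liminf_{\eta\to\delta}\|\pi_\eta(\varphi_\delta(p_1))\|\ge\rho(p_1)=\tfrac12 .
\end{equation}
Each condition implies $\varphi_\delta(p_1)\notin A_\delta$, so that the recursion continues: under $(S_\delta)$ because $\pi_\alpha(A_{\alpha+1})=K$ contains no projection of infinite rank, under $(P_\delta)$ by \eqref{eq:half} and Lemma~\ref{lem:standing}(c).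

\subsection{Successor stages}

Let $\delta=\alpha+1$. We follow Remark~\ref{rem:recipe} on $\mathcal A_\delta$ with $N_i=i+1$. Given $s_{i-1}\in\mathcal A_{\alpha+1}$, choose $N$ with $\pi_\alpha(s_{i-1})\in M_N$ and define $\Theta_i:M_{i+1}\to K_f$ by $\Theta_i(e_{lm})=e_{N+l,N+m}$. The range of $\Theta_i$ annihilates $M_N$ on both sides. Lemma~\ref{lem:lift}, applied to $\mathcal A_{\alpha+1}/\mathcal A_\alpha\cong K_f$, gives $F_i:M_{i+1}\to\mathcal A_{\alpha+1}$ with $\pi_\alpha F_i=\Theta_i$ and $s_{i-1}F_i(k)=F_i(k)s_{i-1}=0$. In the resulting block system, $\varphi_\delta(p_1)=\sum_iF_i(p_1)$ dominates the mutually orthogonal projections $F_i(p_1)$, and $\pi_\alpha(F_i(p_1))=\Theta_i(p_1)\ne0$. So $(S_\delta)$ holds. For $\delta=1$ there is nothing to lift: $F_i=\Theta_i$, and $\varphi_1(k)\in M(K)=B(H)$ is an operator with copies of the corners $p_{i+1}kp_{i+1}$ placed along the diagonal.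

\subsection{The first limit stage}\label{sub:omega}

At $\delta=\omega$ the idea is visible without error terms. We give each representation $\pi_i$, $i<\omega$, its own block. Put $N_i=i+1$, take $Z_i\subseteq\mathcal A_{i+1}$, and keep $s_i\in\mathcal A_{i+1}$. Given $s_{i-1}\in\mathcal A_i$, Lemma~\ref{lem:lift} lifts $G_{i+1}:M_{i+1}\to K_f\cong\mathcal A_{i+1}/\mathcal A_i$ to $F_i:M_{i+1}\to\mathcal A_{i+1}$ orthogonal to $s_{i-1}$. Let $k\in M_N$ and $r=i+1\ge N$, and write $\varphi_\omega(k)=X+F_i(k)+R$, where $X$ is the sum of the blocks before the $i$th and $R$ the sum of those after it. Then $X\in\mathcal A_i$, so $\pi_i(X)=0$, and $\pi_i(F_i(k))=G_r(k)$. We have no formula for $\pi_i(R)$, but $R$ is annihilated on both sides by $F_i(p_r)$, so $\pi_i(R)$ is annihilated by $G_r(p_r)=p_{r^3}\ge p_r$. Therefore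
\[
p_r\,\pi_i(\varphi_\omega(k))\,p_r=p_rG_r(k)p_r=\rho_r(k)\,p_r ,
\]
and $(P_\omega)$ follows from \eqref{eq:rhoN} for $k\in K_f$, and then for $k\in K$ by density.

In this argument the $i$th block lies in $\mathcal A_{d_{i+1}}$ for a sequence $d_0<d_1<\cdots$ with supremum $\delta$, and $\pi_\eta$ with $d_i\le\eta<d_{i+1}$ is controlled by the $i$th block alone. For $\delta=\omega^2$ infinitely many of the intervals $[d_i,d_{i+1})$ are infinite, because each ordinal $\omega\cdot m$, $m\geq1$, that exceeds $d_0$ satisfies $d_i<\omega\cdot m\le d_{i+1}$ for some $i$, and one $i$ serves only finitely many $m$. So a single block has to work for infinitely many representations. If the block is a lift of $\varphi_c\circ G_r$ at a limit level $c$, then $(P_c)$ says that for $\eta$ close to $c$ it looks like the scalar $\rho(G_r(k))$, and by Lemma~\ref{lem:G}(b) this scalar is close to $\rho_r(k)$. The next lemma records how far below $c$ one block reaches.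

\subsection{The reach of one block}

\begin{lemma}\label{lem:reach}
Let $c<\omega_1$ be such that $A_{c+1}$ is constructed, with $(P_c)$ if $c$ is a limit, and let $r\ge1$. There is an ordinal $\beta=\beta_r(c)\le c$, equal to $0$ or a successor, such that for all $k,k'\in M_r$:
\begin{enumerate}
\item[(a)] $\varphi_c(G_r(k))\,\varphi_c(G_r(k'))-\varphi_c(G_r(kk'))\in\mathcal A_\beta$;
\item[(b)] $\|p_r\bigl(\pi_\eta(\varphi_c(G_r(k)))-\rho_r(k)\bigr)p_r\|\le3\cdot2^{-r}\|k\|$ whenever $\beta\le\eta\le c$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\eta=c$ the left side of (b) is $0$ by Lemma~\ref{lem:G}(a), since $\pi_c\varphi_c$ is the identity. The differences in (a) lie in $\mathcal A_c$: by (B1) if $c\ge1$, and for $c=0$ they vanish. So $\beta=c$ works if $c$ is $0$ or a successor.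

Let $c$ be a limit. The differences in (a) depend bilinearly on $(k,k')$, and those for matrix units are finitely many elements of $\mathcal A_c=\bigcup_{\beta<c}\mathcal A_\beta$. So (a) holds for all large $\beta<c$. Apply $(P_c)$ with $n=r$ and $\varepsilon=2^{-r}r^{-2}$ to the $r^2$ operators $G_r(e_{lm})$. Every $k\in M_r$ is a combination of the $e_{lm}$ with coefficients of modulus at most $\|k\|$, so for all large $\beta<c$ and all $\eta\in[\beta,c)$,
\[
\|p_r\bigl(\pi_\eta(\varphi_c(G_r(k)))-\rho(G_r(k))\bigr)p_r\|\le2^{-r}\|k\|.
\]
With Lemma~\ref{lem:G}(b) this gives (b). Take for $\beta$ a large successor ordinal below $c$.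
\end{proof}

A block of size $r$ at level $c$ thus serves the interval $[\beta_r(c),c]$. Finitely many such intervals cover any closed interval of ordinals, because there is no infinite decreasing sequence of ordinals. We let $r$ grow as we approach $\delta$.

\begin{lemma}\label{lem:partition}
Let $\delta<\omega_1$ be a limit ordinal such that $\beta_r(c)$ is defined for all $c<\delta$ and $r\ge1$. There are ordinals $0=d_0<d_1<\cdots$ with supremum $\delta$, each $d_{i+1}=c_i+1$ a successor, and integers $1\le r_0\le r_1\le\cdots$ tending to infinity, such that $\beta_{r_i}(c_i)\le d_i$ for all $i$.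
\end{lemma}

\begin{proof}
Choose $0=\delta_0<\delta_1<\cdots$ with supremum $\delta$ and $\delta_r$ a successor for $r\ge1$. Fix $r\ge1$ and put $b_0=\delta_r$. If $b_t>\delta_{r-1}$ and $b_t=c+1$, put $b_{t+1}=\max(\delta_{r-1},\beta_r(c))$. Then $\delta_{r-1}\le b_{t+1}\le c<b_t$, and if $b_{t+1}>\delta_{r-1}$, then $b_{t+1}=\beta_r(c)$ is nonzero, hence a successor, and the recursion continues. A strictly decreasing sequence of ordinals is finite, so $b_T=\delta_{r-1}$ for some $T$. The intervals $[b_{t+1},b_t)$, $t<T$, partition $[\delta_{r-1},\delta_r)$; we give each of them the label $r$. List the intervals obtained for $r=1,2,\dots$ in increasing order as $[d_i,d_{i+1})$, and let $r_i$ be the label of the $i$th.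
\end{proof}

\subsection{Limit stages}

Let $\delta<\omega_1$ be a limit ordinal, and take $d_i,c_i,r_i$ from Lemma~\ref{lem:partition}. Put $N_i=r_i$. Let $\{x_m:m\ge0\}$ span $\mathcal A_\delta=\bigcup_i\mathcal A_{d_i}$, and let $Z_i=\{x_m:m\le i\}\cap\mathcal A_{d_{i+1}}$; these finite sets increase and exhaust $\{x_m\}$. We follow Remark~\ref{rem:recipe}, keeping $s_i\in\mathcal A_{d_{i+1}}$. Let $s_{i-1}\in\mathcal A_{d_i}$ be given. Since $\beta_{r_i}(c_i)\le d_i$, Lemma~\ref{lem:reach}(a) shows that $k\mapsto\varphi_{c_i}(G_{r_i}(k))+\mathcal A_{d_i}$ is a $*$-homomorphism $M_{r_i}\to\mathcal A_{d_{i+1}}/\mathcal A_{d_i}$. Lemma~\ref{lem:lift} gives a $*$-homomorphism $F_i:M_{r_i}\to\mathcal A_{d_{i+1}}$ with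
\begin{equation}\label{eq:lift}
F_i(k)-\varphi_{c_i}(G_{r_i}(k))\in\mathcal A_{d_i},\qquad s_{i-1}F_i(k)=F_i(k)s_{i-1}=0,
\end{equation}
and we take the finite-dimensional algebra that defines $s_i$ inside $\mathcal A_{d_{i+1}}$. For $\delta=\omega$ and $\delta_r=r$ this is the block system of Subsection~\ref{sub:omega}.

\begin{lemma}\label{lem:P}
The map $\varphi_\delta$ of this block system satisfies $(P_\delta)$.
\end{lemma}

\begin{proof}
Replacing $k$ by $k'$ changes $\|p_n(\pi_\eta(\varphi_\delta(k))-\rho(k))p_n\|$ by at most $2\|k-k'\|$, so by density and scaling we may assume $k\in M_N$ and $\|k\|\le1$. Fix $n$, let $i$ be such that $r=r_i\ge\max(n,N)$, and let $d_i\le\eta\le c_i$. In $M(A_\delta)$ write $\varphi_\delta(k)=X+F_i(k)+R$ with $X=\sum_{l<i}F_l(p_{r_l}kp_{r_l})$ and $R=\sum_{l>i}F_l(k)$; then $\|R\|\le1$.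

The earlier blocks vanish: $X\in\mathcal A_{d_i}\subseteq A_\eta$, so $\pi_\eta(X)=0$.

The $i$th block gives the scalar. By \eqref{eq:lift}, $\pi_\eta(F_i(k'))=\pi_\eta(\varphi_{c_i}(G_r(k')))$ for $k'\in M_r$, and $\beta_r(c_i)\le d_i\le\eta\le c_i$, so Lemma~\ref{lem:reach}(b) gives
\begin{equation}\label{eq:blocki}
\|p_r(\pi_\eta(F_i(k'))-\rho_r(k'))p_r\|\le3\cdot2^{-r}\|k'\|\qquad(k'\in M_r).
\end{equation}

The later blocks are almost invisible on $p_rH$, because the $i$th block almost fills it. Let $g=\pi_\eta(F_i(p_r))$, a projection. By \eqref{eq:blocki} for $k'=p_r$, $\|(1-g)p_r\|^2=\|p_r(1-g)p_r\|\le3\cdot2^{-r}$. By Lemma~\ref{lem:sums}, $F_i(p_r)R=RF_i(p_r)=0$, so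
\[
\|p_r\pi_\eta(R)p_r\|=\|p_r(1-g)\pi_\eta(R)(1-g)p_r\|\le\|(1-g)p_r\|^2\le3\cdot2^{-r}.
\]
Together with \eqref{eq:blocki} for $k'=k$ and \eqref{eq:rhoN}, this yields $\|p_r(\pi_\eta(\varphi_\delta(k))-\rho(k))p_r\|\le7\cdot2^{-r_i}$, and the same bound holds with $p_n\le p_r$ in place of $p_r$. Given $\varepsilon>0$, choose $j$ with $r_j\ge\max(n,N)$ and $7\cdot2^{-r_j}\le\varepsilon$. Every $\eta\in[d_j,\delta)$ lies in $[d_i,c_i]$ for some $i\ge j$, so $\gamma=d_j$ works.
\end{proof}

The recursion is complete. Put $A=A_{\omega_1}$ and $\mathcal A=\mathcal A_{\omega_1}$. A Cauchy sequence in $\bigcup_{\alpha<\omega_1}A_\alpha$ lies in one $A_\alpha$, so the union is complete and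
\[
A=\bigcup_{\alpha<\omega_1}A_\alpha .
\]

\section{Ideals and positive functionals}\label{sec:ideals}

The finite-dimensional $*$-subalgebras of $\mathcal A$ are directed by inclusion, since bases of two of them form a finite subset of $\mathcal A$, and their union is the dense subalgebra $\mathcal A$. So $A$ is AF. Each $A_\alpha$ with $\alpha<\omega_1$ is separable, so the density of $A$ is at most $\aleph_1$. A countable subset of $A$ lies in some $A_\alpha$, and $A_\alpha\ne A_{\alpha+1}$, so $A$ is nonseparable and its density is $\aleph_1$. By construction $(A_\alpha)_{\alpha<\omega_1}$ is a strictly increasing continuous chain of closed ideals with $A_{\alpha+1}/A_\alpha\cong K$.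

The representation $\pi_\delta$ was defined on $A_{\delta+1}$, and a priori its extension could kill elements of higher levels, as evaluation at $\delta$ does in $C_0(\omega_1,K)$. Conditions $(S_\beta)$ and \eqref{eq:half} exclude this.

\begin{proposition}\label{prop:kernel}
For every $\delta<\omega_1$ the kernel of $\pi_\delta$ on $A$ is $A_\delta$.
\end{proposition}

\begin{proof}
Let $J_\beta=A_\beta\cap\ker\pi_\delta$. We show $J_\beta=A_\delta$ by induction on $\beta\in[\delta+1,\omega_1]$; the case $\beta=\delta+1$ and the inclusion $A_\delta\subseteq J_\beta$ are known.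

Let $\beta$ be a limit, $x\in J_\beta$ and $\varepsilon>0$. Choose $\alpha\in(\delta,\beta)$ and $a\in A_\alpha$ with $\|x-a\|<\varepsilon$, and a contraction $u\in A_\alpha$ with $\|ua-a\|<\varepsilon$. Then $ux\in J_\alpha=A_\delta$ and $\|ux-x\|\le\|u(x-a)\|+\|ua-a\|+\|a-x\|<3\varepsilon$. So $x\in A_\delta$.

Suppose $J_\beta=A_\delta$ with $\delta<\beta<\omega_1$. If $J_{\beta+1}\subseteq A_\beta$, then $J_{\beta+1}=J_\beta=A_\delta$. Otherwise $\pi_\beta(J_{\beta+1})$ is a nonzero closed ideal of $K$, hence all of $K$, and $J_{\beta+1}$ contains an element $x=\varphi_\beta(p_1)+a$ with $a\in A_\beta$. For $y\in A_\beta$ we have $xy\in J_{\beta+1}\cap A_\beta=A_\delta$, so $\pi_\eta(x)\pi_\eta(y)=0$ for $\delta\le\eta<\beta$. By Lemma~\ref{lem:standing}(b), $\pi_\eta(x)=0$, that is,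
\[
\pi_\eta(\varphi_\beta(p_1))=-\pi_\eta(a)\qquad(\delta\le\eta<\beta).
\]
If $\beta=\alpha+1$, take $\eta=\alpha\ge\delta$: the left side is a projection of infinite rank by $(S_\beta)$, and the right side lies in $\pi_\alpha(A_{\alpha+1})=K$. If $\beta$ is a limit, the norm of the right side tends to $0$ as $\eta\to\beta$ by Lemma~\ref{lem:standing}(c), contrary to \eqref{eq:half}. Both cases are contradictory.
\end{proof}

In particular $\pi_0$ is faithful and identifies $A$ with a C*-subalgebra of $B(\ell_2)$.

\begin{proposition}\label{prop:ideals}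
Every closed ideal $J\ne A$ equals $A_\alpha$ for some $\alpha<\omega_1$.
\end{proposition}

\begin{proof}
The set of $\alpha<\omega_1$ with $A_\alpha\subseteq J$ is an initial segment that contains $0$, is not all of $\omega_1$, and contains its supremum by continuity of the chain. Let $\alpha$ be its largest element. The closed ideal $\pi_\alpha(J\cap A_{\alpha+1})$ of $K$ is $0$, since otherwise it is $K$ and $A_{\alpha+1}=(J\cap A_{\alpha+1})+A_\alpha\subseteq J$. For $x\in J$ and $y\in A_{\alpha+1}$ we have $xy\in J\cap A_{\alpha+1}$, so $\pi_\alpha(x)\pi_\alpha(y)=0$. Hence $\pi_\alpha(x)=0$, and $x\in A_\alpha$ by Proposition~\ref{prop:kernel}.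
\end{proof}

\begin{proposition}\label{prop:scattered}
The algebra $A$ is scattered.
\end{proposition}

\begin{proof}
We split a positive functional $f$ along the chain of ideals and recognize each piece as a functional on $K$. By the GNS construction, $f(x)=\langle\sigma(x)\xi,\xi\rangle$ for a nondegenerate representation $\sigma$ of $A$ on a Hilbert space $L$ and a vector $\xi\in L$. For $\alpha\le\omega_1$ let $E_\alpha$ be the projection onto the closed span of $\sigma(A_\alpha)L$. This subspace is invariant under $\sigma(A)$, so $E_\alpha$ commutes with $\sigma(A)$, and $\sigma(a)=E_\alpha\sigma(a)=\sigma(a)E_\alpha$ for $a\in A_\alpha$. The family $(E_\alpha)$ is increasing, $E_0=0$, $E_{\omega_1}=1$, and for limit $\delta$ the union of the ranges of the $E_\alpha$, $\alpha<\delta$, is dense in the range of $E_\delta$. The projections $W_\alpha=E_{\alpha+1}-E_\alpha$, $\alpha<\omega_1$, are mutually orthogonal, and their ranges span a dense subspace: if $W_\alpha\psi=0$ for all $\alpha$, then $E_\alpha\psi=0$ for all $\alpha\le\omega_1$ by induction, so $\psi=0$. Hence $\xi=\sum_\alpha W_\alpha\xi$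 with only countably many nonzero terms, and $f=\sum_\alpha f_\alpha$ with
\[
f_\alpha(x)=\langle\sigma(x)W_\alpha\xi,W_\alpha\xi\rangle,\qquad\sum_\alpha\|f_\alpha\|\le\sum_\alpha\|W_\alpha\xi\|^2=\|\xi\|^2 .
\]
The positive functional $f_\alpha$ vanishes on $A_\alpha$, because $\sigma(a)W_\alpha=\sigma(a)E_\alpha W_\alpha=0$ for $a\in A_\alpha$. So its restriction to $A_{\alpha+1}$ factors through $\pi_\alpha$, and by (F5) there are unit vectors $\xi_m\in H$ and $\theta_m\ge0$ with $\sum_m\theta_m<\infty$ and
\begin{equation}\label{eq:atomic}
f_\alpha(x)=\sum_m\theta_m\langle\pi_\alpha(x)\xi_m,\xi_m\rangle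
\end{equation}
for $x\in A_{\alpha+1}$. Let $(u_\nu)$ be an approximate unit of $A_{\alpha+1}$. Then $\sigma(u_\nu)\to E_{\alpha+1}$ and $\pi_\alpha(u_\nu)\to1$ strongly. For $x\in A$ apply \eqref{eq:atomic} to $xu_\nu\in A_{\alpha+1}$. The left side tends to $\langle\sigma(x)E_{\alpha+1}W_\alpha\xi,W_\alpha\xi\rangle=f_\alpha(x)$, and the right side tends to the corresponding sum for $x$, since its terms converge and are bounded by $\theta_m\|x\|$. So \eqref{eq:atomic} holds on $A$. As $\pi_\alpha$ is irreducible, $f_\alpha$ is a countable sum of pure positive functionals by (F5), and so is $f$.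
\end{proof}

Parts (i) and (ii) of Theorem~\ref{thm:main} are proved.

\section{Commuting subalgebras of quotients}\label{sec:commuting}

Condition $(P_\delta)$ concerns only the elements $\varphi_\delta(k)$. In the proof of (iii) we meet elements $a$ of arbitrarily high level, for which $\pi_\delta(a)$ need not be compact. They are handled by cutting with the projection $\varphi_\delta(p_N)$: by $(P_\delta)$ its images $\pi_\eta(\varphi_\delta(p_N))$ converge weakly to $\rho(p_N)$, which is close to $1$, so little is lost. This is where the normality of $\rho$, in the form $\rho(p_N)\to1$, is used.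

\begin{lemma}\label{lem:all}
Let $\delta<\omega_1$ be a limit ordinal and $a\in A$. Then $\pi_\eta(a)\to\rho(\pi_\delta(a))$ weakly as $\eta\to\delta$.
\end{lemma}

\begin{proof}
Let $\|a\|\le1$, $x=\pi_\delta(a)$, $n\ge1$ and $\tau>0$. Choose $N$ with $2^{-N}\le\tau$. By (B2), $h=\varphi_\delta(p_N)\in A_{\delta+1}$ is a projection, and $\pi_\delta(h)=p_N$. Put $y=p_Nxp_N\in M_N$. The element $w=hah-\varphi_\delta(y)$ lies in $A_{\delta+1}$ and $\pi_\delta(w)=y-y=0$, so $w\in A_\delta$. By Lemma~\ref{lem:standing}(c) and $(P_\delta)$, for all large $\eta<\delta$,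
\[
\|\pi_\eta(w)\|\le\tau,\qquad\|p_n(\pi_\eta(h)-\rho(p_N))p_n\|\le\tau,\qquad\|p_n(\pi_\eta(\varphi_\delta(y))-\rho(y))p_n\|\le\tau .
\]
Let $g=\pi_\eta(h)$ and $T=\pi_\eta(a)$. Since $1-\rho(p_N)\le\tau$, the second inequality gives $\|(1-g)p_n\|^2=\|p_n(1-g)p_n\|\le2\tau$. From $T-gTg=(1-g)T+gT(1-g)$ we get $\|p_n(T-gTg)p_n\|\le2\sqrt{2\tau}$. By \eqref{eq:tail}, $|\rho(y)-\rho(x)|\le\tau$. Finally
\[
T-\rho(x)=(T-gTg)+\pi_\eta(w)+\bigl(\pi_\eta(\varphi_\delta(y))-\rho(y)\bigr)+\bigl(\rho(y)-\rho(x)\bigr),
\]
so $\|p_n(T-\rho(x))p_n\|\le2\sqrt{2\tau}+3\tau$, and $\tau$ is arbitrary.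
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
If $J=A$ there is nothing to prove, so by Proposition~\ref{prop:ideals} let $J=A_{\gamma_0}$. Write $\bar A=A/A_{\gamma_0}$ and $\bar A_\beta=A_\beta/A_{\gamma_0}$ for $\gamma_0\le\beta<\omega_1$; these separable closed ideals form a continuous chain with union $\bar A$. For $\eta\ge\gamma_0$ the representation $\pi_\eta$ factors through $\bar A$, and by Proposition~\ref{prop:kernel} its kernel there is $\bar A_\eta$. Suppose that $B_1,B_2\subseteq\bar A$ commute and are both nonseparable. Then neither is contained in any $\bar A_\beta$; this is the only way in which nonseparability is used.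

\emph{Step 1: $B_1$ has compact images on unboundedly many levels.} Let $\Lambda$ be the set of $\eta\in[\gamma_0,\omega_1)$ with $B_1\cap\bar A_{\eta+1}\not\subseteq\bar A_\eta$. We claim that $\Lambda$ is unbounded in $\omega_1$. Given $\beta\ge\gamma_0$, let $\zeta<\omega_1$ be least with $B_1\cap\bar A_\zeta\not\subseteq\bar A_\beta$; it exists because $B_1\not\subseteq\bar A_\beta$, and $\zeta>\beta$. Suppose that $\zeta$ is a limit. Let $b\in B_1\cap\bar A_\zeta$ be positive and $\varepsilon>0$. There is $\zeta'\in(\beta,\zeta)$ such that the image $\tilde b$ of $b$ modulo $\bar A_{\zeta'}$ has norm less than $\varepsilon$. The element $(b-\varepsilon)_+$, obtained by applying $t\mapsto\max(t-\varepsilon,0)$ to $b$, lies in $B_1$ and has image $(\tilde b-\varepsilon)_+=0$. So $(b-\varepsilon)_+\in B_1\cap\bar A_{\zeta'}\subseteq\bar A_\beta$ by the minimality of $\zeta$, and $\varepsilon\to0$ gives $b\in\bar A_\beta$. The C*-algebra $B_1\cap\bar A_\zeta$ is spanned by its positive elements, so it is contained in $\bar A_\beta$, a contradiction. Hence $\zeta=\eta+1$ with $\eta\ge\beta$. An element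 of $B_1\cap\bar A_{\eta+1}$ outside $\bar A_\beta$ is also outside $\bar A_\eta$, because $B_1\cap\bar A_\eta\subseteq\bar A_\beta$. So $\eta\in\Lambda$.

For $\eta\in\Lambda$, passing to a real or imaginary part gives a self-adjoint $b\in B_1\cap\bar A_{\eta+1}$ outside $\bar A_\eta$. Then $\pi_\eta(b)$ is a nonzero compact self-adjoint operator. Let $q_\eta$ be its spectral projection for a nonzero eigenvalue. It is nonzero and of finite rank, and it lies in the C*-algebra generated by $\pi_\eta(b)$ because the eigenvalue is isolated in the spectrum. Therefore $q_\eta$ commutes with $\pi_\eta(B_2)$.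

\emph{Step 2: choice of the limit ordinal.} Weak convergence controls only a fixed corner $p_nH$, while the projections $q_\eta$ vary with $\eta$; the uncountability of $\Lambda$ lets us fix the corner. Since $q_\eta$ is compact, $\|q_\eta-p_nq_\eta\|\to0$ as $n\to\infty$. So for each $m\ge1$ the uncountable set $\Lambda$ is the union of the sets $\{\eta\in\Lambda:\|q_\eta-p_nq_\eta\|\le1/m\}$, $n\ge1$, and one of them, say $\Lambda_m$ with $n=n_m$, is uncountable, hence unbounded in $\omega_1$. The precision $1/m$ that is needed will depend on $\delta$, so we choose one $\delta$ that works for all $m$. Let $(m_j)_{j\ge0}$ be a sequence in which every positive integer occurs infinitely often, choose $\eta_0<\eta_1<\cdots$ with $\eta_j\in\Lambda_{m_j}$, and put $\delta=\sup_j\eta_j$. Then $\delta$ is a countable limit ordinal, $\delta>\gamma_0$, and every $\Lambda_m\cap\delta$ is unbounded in $\delta$.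

\emph{Step 3: an element of $B_2$ with positive variance at $\delta$.} Choose a self-adjoint $b\in B_2\setminus\bar A_\delta$ with $\|b\|\le1$, let $a\in A$ be a lift of $b$, and put $x=\pi_\delta(b)=\pi_\delta(a)$. Then $x\ne0$. Suppose $x=c1$ with $c\ne0$, and choose $\beta\in(\delta,\omega_1)$ with $a\in A_\beta$. For every $a'\in A$ we have $\pi_\delta(a'-c^{-1}aa')=0$, so $a'\in c^{-1}aa'+A_\delta\subseteq A_\beta$ by Proposition~\ref{prop:kernel}. This gives $A=A_\beta$, which is false. So $x$ is self-adjoint and not a scalar, and since $\rho$ is faithful,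
\[
v=\rho(x^2)-\rho(x)^2=\rho\bigl((x-\rho(x))^2\bigr)>0 .
\]
This is the only use of faithfulness; for a vector state in place of $\rho$, the variance would vanish whenever the vector is an eigenvector of $x$.

\emph{Step 4: the contradiction.} Fix $m$ with $12/m<v$, and put $\tau=1/m$ and $p=p_{n_m}$. Lemma~\ref{lem:all}, applied to $a$ and $a^2$, gives $\gamma<\delta$ such that
\[
\|p(\pi_\eta(a)-\rho(x))p\|\le\tau,\qquad\|p(\pi_\eta(a)^2-\rho(x^2))p\|\le\tau\qquad(\gamma\le\eta<\delta).
\]
Choose $\eta\in\Lambda_m$ with $\gamma\le\eta<\delta$. As $\eta\ge\gamma_0$, the operator $y=\pi_\eta(a)=\pi_\eta(b)$ is a self-adjoint contraction that commutes with $q_\eta$, and $\|q_\eta-pq_\eta\|\le\tau$. The numbers $m_1=\rho(x)$ and $m_2=\rho(x^2)$ lie in $[-1,1]$ because $\|x\|\le1$. Lemma~\ref{lem:variance} gives $v\le12\tau<v$, a contradiction.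
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{GK}
Ghasemi and Koszmider, \emph{Noncommutative Cantor--Bendixson derivatives and scattered C*-algebras}.

\bibitem{HK}
Clayton Suguio Hida and Piotr Koszmider, \emph{Large irredundant sets in operator algebras}, arXiv:1808.01511 (2018).

\end{thebibliography}
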